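\title{Ramsey-type $2$-coloring of graphs does not imply diagonal non-recursiveness}

\begin{abstract}
The principle $\mathsf{RCOLOR}_2$ states that every infinite graph whose finite subgraphs are $2$-colorable has an infinite set of vertices that can be kept monochromatic in a $2$-coloring of each finite subgraph. We show that $\mathsf{RCOLOR}_2$ does not imply the existence of diagonally non-recursive functions over $\mathsf{RCA}_0$. The proof is a variant of Mathias forcing that builds a solution as a union of finite sets of vertices joined by even walks, while preserving the property of computing no diagonally non-recursive function. The resulting $\omega$-model can also be made to satisfy $\mathsf{COH}$, $\mathsf{CAC}$, and a version of $\mathsf{RCOLOR}_2$ for finite groups.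
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{$k$-coloring} of a graph $G=(V,E)$ is a map $V\to\{0,\dots,k-1\}$ that gives adjacent vertices different colors. The graph is \emph{locally $k$-colorable} if every finite subset of $V$ induces a $k$-colorable subgraph. A set $H\subseteq V$ is \emph{$k$-homogeneous} for $G$ if every finite $V_0\subseteq V$ induces a subgraph that has a $k$-coloring giving all vertices of $V_0\cap H$ the same color. For a countable graph, K\"onig's lemma applied to the tree of such colorings of initial segments of $V$ shows that $H$ is $k$-homogeneous exactly when some $k$-coloring of $G$ is constant on $H$. An infinite $k$-homogeneous set is thus partial information about a coloring: an infinite piece of one color class, described without reference to the infinite coloring itself. We ask how much computational strength this partial information carries when $k=2$.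

The framework is reverse mathematics. The base system $\mathsf{RCA}_0$ of second-order arithmetic consists of the axioms of a discrete ordered semiring, $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction. Let $\Phi^X_0,\Phi^X_1,\dots$ be the standard list of the partial functions computable from the oracle $X$. We compare two principles.
\begin{itemize}
\item $\mathsf{RCOLOR}_k$: every infinite, locally $k$-colorable graph has an infinite $k$-homogeneous set.
\item $\mathsf{DNR}$: for every set $X$ there is a function $f\colon\mathbb N\to\mathbb N$ such that $f(e)\neq\Phi^X_e(e)$ for every $e$ for which $\Phi^X_e(e)$ is defined.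
\end{itemize}
A function as in $\mathsf{DNR}$ is not computable from $X$, and uniformly so: it differs from the $e$th candidate at a place known in advance. The following question is posed in \cite{BPS}.
\begin{quote}
Does $\mathsf{RCA}_0\vdash\mathsf{RCOLOR}_2\to\mathsf{DNR}$?
\end{quote}
The answer is no. Write $\Phi_e$ for $\Phi_e^\emptyset$. A \emph{dnr function} is a total function $f\colon\omega\to\omega$ with $f(e)\neq\Phi_e(e)$ whenever $\Phi_e(e)$ is defined; no oracle is involved. A set $Z\subseteq\omega$ is \emph{weak} if it computes no dnr function.

\begin{theorem}\label{thm:preserve}
If $Z$ is weak and $G=(V,E)\le_T Z$ is an infinite, locally $2$-colorable graph, then there is an infinite $2$-homogeneous set $H$ for $G$ such that $Z\oplus H$ is weak.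
\end{theorem}

\begin{theorem}\label{thm:model}
There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RCOLOR}_2+\neg\mathsf{DNR}$. Hence $\mathsf{RCA}_0\nvdash\mathsf{RCOLOR}_2\to\mathsf{DNR}$.
\end{theorem}

The separation survives the addition of three further principles. Let $K$ be a finite group and $V$ an infinite set. A \emph{constraint} is a triple $(x,g,y)\in V\times K\times V$; a map $c\colon V\to K$ \emph{satisfies} it if $c(y)=c(x)g$. A set $C$ of constraints is \emph{finitely satisfiable} if each finite subset of $C$ is satisfied by some $c$, and $H\subseteq V$ is \emph{homogeneous for $C$} if each finite subset of $C$ is satisfied by some $c$ that is constant on $H$. For $K=\{1,-1\}$ and $C=\{(x,-1,y):\{x,y\}\in E\}$, the maps satisfying $C$ are the $2$-colorings of the graph $(V,E)$.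
\begin{itemize}
\item $\mathsf{RGAIN}$: for every finite group $K$ and every finitely satisfiable $C$ on an infinite set $V$, there is an infinite homogeneous set for $C$.
\item $\mathsf{COH}$: every sequence $(R_i)$ of sets has an infinite \emph{cohesive} set $S$, meaning that for every $i$, one of $S\setminus R_i$ and $S\cap R_i$ is finite.
\item $\mathsf{CAC}$: every infinite partial order has an infinite chain or an infinite antichain.
\end{itemize}

\begin{theorem}\label{thm:strong}
There is an $\omega$-model of $\mathsf{RCA}_0+\mathsf{RGAIN}+\mathsf{COH}+\mathsf{CAC}$, and in particular of $\mathsf{RCOLOR}_2$, that contains no dnr function. Hence $\mathsf{RCA}_0+\mathsf{RGAIN}+\mathsf{COH}+\mathsf{CAC}\nvdash\mathsf{DNR}$.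
\end{theorem}

Three results from the literature place these theorems in context; none is used in the proofs. Let $\mathsf{RWKL}$ state that for every infinite binary tree $T$ there is an infinite set $H$ such that infinitely many $\sigma\in T$ are constant on $H\cap\operatorname{dom}\sigma$. Bienvenu, Patey and Shafer \cite{BPS} prove $\mathsf{RCA}_0\vdash\mathsf{RCOLOR}_k\leftrightarrow\mathsf{RWKL}$ for $k\ge3$, and Flood \cite{Flood} proves $\mathsf{RCA}_0\vdash\mathsf{RWKL}\to\mathsf{DNR}$. So the value $2$ is sharp for colorings, and by Theorem~\ref{thm:strong}, $\mathsf{RCOLOR}_2$ implies neither $\mathsf{RWKL}$ nor $\mathsf{RCOLOR}_3$, even together with $\mathsf{RGAIN}+\mathsf{COH}+\mathsf{CAC}$. Patey \cite{Patey} proves that $\mathsf{DNR}$ does not imply $\mathsf{RCOLOR}_2$ over $\mathsf{RCA}_0$; with Theorem~\ref{thm:model}, the two principles are incomparable over $\mathsf{RCA}_0$.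

Section~\ref{sec:parity} translates $2$-homogeneity into a property of two equivalence relations and shows why the natural attempt at a positive answer fails. Section~\ref{sec:mathias} presents the basic forcing argument on $\mathsf{COH}$, where it works unchanged, and locates the point where it breaks for graphs. The repair is in Section~\ref{sec:core}, which is the heart of the paper.

\section{Searches, weak sets and $\omega$-models}\label{sec:background}

The join $Z\oplus L$ is $\{2n:n\in Z\}\cup\{2n+1:n\in L\}$, and $G=(V,E)\le_TZ$ means $V\oplus E\le_TZ$, where $V\subseteq\omega$. We write $W_e$ for the domain of $\Phi_e$. The letter $\Gamma$ ranges over Turing functionals, that is, over the countably many maps $X\mapsto\Phi^X_a$, and $\downarrow$, $\uparrow$ denote convergence and divergence. If $\Gamma^{Z\oplus L}(e){\downarrow}$, a \emph{use} of this computation is a number $u$ such that $\Gamma^{Z\oplus L'}(e)$ converges to the same value whenever $L'\cap[0,u]=L\cap[0,u]$; one exists because the computation queries the oracle finitely often. Finite sets are identified with their canonical codes. A set or relation is \emph{$Z$-c.e.}, or $\Sigma^0_1(Z)$, if some $Z$-computable procedure lists its members; if it has a member,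 a $Z$-computable search finds one. For nonempty finite sets, $A<B$ means $\max A<\min B$.

When $Z$ is fixed, a \emph{reservoir} is an infinite $Z$-computable subset of $\omega$. We use three facts without comment. A reservoir minus any finite set is a reservoir. The range of a strictly increasing $Z$-computable function is a reservoir. Every infinite $Z$-c.e.\ set includes a reservoir, obtained by keeping each listed element that exceeds all elements kept before.

\begin{lemma}\label{lem:search}
Let $X$ be a reservoir and $\mathcal P$ a $Z$-c.e.\ family of nonempty finite sets such that $X\setminus[0,m]$ has a subset in $\mathcal P$ for every $m$. Then there is a $Z$-computable sequence $A_0<A_1<\cdots$ of subsets of $X$ in $\mathcal P$, and $\{\min A_n:n\in\omega\}$ and $\{\max A_n:n\in\omega\}$ are reservoirs included in $X$.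
\end{lemma}

\begin{proof}
Let $A_0$ be the first member of $\mathcal P$ found inside $X$, and $A_{n+1}$ the first found inside $X\setminus[0,\max A_n]$.
\end{proof}

A set $Z$ is weak exactly when every total $g\le_TZ$ satisfies $g(e)=\Phi_e(e){\downarrow}$ for some $e$. The empty set is weak, since a total computable $g$ equals some $\Phi_e$ and then $g(e)=\Phi_e(e)$. A set computable from a weak set is weak. In the forcing arguments below, weakness of $Z$ enters only through the next lemma.

\begin{lemma}\label{lem:hit}
Let $Z$ be weak, $\Gamma$ a functional, $F$ a finite set and $\mathcal Q$ a $Z$-c.e.\ family of finite sets. Suppose that for every $e$ some $E\in\mathcal Q$ has $\Gamma^{Z\oplus(F\cup E)}(e){\downarrow}$. Then there are $E\in\mathcal Q$ and $e$ with $\Gamma^{Z\oplus(F\cup E)}(e){\downarrow}=\Phi_e(e){\downarrow}$.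
\end{lemma}

\begin{proof}
Let $E_e$ be the first member of $\mathcal Q$ found with $\Gamma^{Z\oplus(F\cup E_e)}(e){\downarrow}$, and let $g(e)$ be the value. Then $g$ is total and $g\le_TZ$, so $g(e)=\Phi_e(e){\downarrow}$ for some $e$.
\end{proof}

An \emph{$\omega$-model} is a structure $(\omega,\mathcal M)$ whose first-order part is the standard natural numbers and whose sets range over $\mathcal M\subseteq\mathcal P(\omega)$. It satisfies $\mathsf{RCA}_0$ if $\mathcal M$ is a \emph{Turing ideal}: nonempty, closed under $\oplus$, and closed downward under $\le_T$. An arithmetical formula, one without set quantifiers, with parameters from $\mathcal M$ holds in $(\omega,\mathcal M)$ if and only if it is true. Call a statement $\forall A\,[\,I(A)\to\exists H\,S(A,H)\,]$ with $I$ and $S$ arithmetical a \emph{problem}, with \emph{instances} $A$ and \emph{solutions} $H$. It \emph{preserves weakness} if for every weak $Z$, every instance $A\le_TZ$ has a solution $H$ with $Z\oplus H$ weak. Here the oracle $Z$ varies while the functions to be avoided stay the unrelativized dnr functions; this is what allows iteration.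

\begin{lemma}\label{lem:ideal}
If the problems $\mathsf P_1,\dots,\mathsf P_r$ preserve weakness, then $\mathsf{RCA}_0+\mathsf P_1+\dots+\mathsf P_r$ has an $\omega$-model that contains no dnr function. This model satisfies $\neg\mathsf{DNR}$, so $\mathsf{RCA}_0+\mathsf P_1+\dots+\mathsf P_r\nvdash\mathsf{DNR}$.
\end{lemma}

\begin{proof}
List the triples $(j,i,a)$ with $1\le j\le r$ and $i,a\in\omega$ as $t_0,t_1,\dots$, with repetitions allowed, so that $i\le n$ whenever $t_n=(j,i,a)$. Let $Z_0=\emptyset$ and $Z_{n+1}=Z_n\oplus H_n$, where $H_n$ is chosen as follows. If $t_n=(j,i,a)$ and $\Phi_a^{Z_i}$ is the characteristic function of an instance $A$ of $\mathsf P_j$, then $A\le_TZ_i\le_TZ_n$, and we let $H_n$ be a solution with $Z_n\oplus H_n$ weak. Otherwise $H_n=\emptyset$. All $Z_n$ are weak. The family $\mathcal M=\{X:\exists n\ X\le_TZ_n\}$ is a Turing ideal, it contains no dnr function, and every instance of a $\mathsf P_j$ in $\mathcal M$ has a solution in $\mathcal M$. Being an instance, a solution or a dnr function is arithmetical, so $(\omega,\mathcal M)$ satisfies each $\mathsf P_j$, and $\mathsf{DNR}$ fails in it for $X=\emptyset$. The unprovability follows by soundness.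
\end{proof}

\section{Even and odd walks}\label{sec:parity}

Let ${\sim}\subseteq{\approx}$ be equivalence relations on a set $V$. A set $H\subseteq V$ is \emph{coherent} if $x\approx y$ implies $x\sim y$ for all $x,y\in H$; that is, $H$ meets at most one $\sim$-class inside each $\approx$-class. For a graph $G$, write $x\sim y$ if there is a walk of even length from $x$ to $y$ (length $0$ is even), $x\mathrel{\#}y$ if there is a walk of odd length, and $x\approx y$ if there is a walk. Concatenating and reversing walks shows that $\sim$ and $\approx$ are equivalence relations. If $G\le_TZ$, all three relations are $\Sigma^0_1(Z)$: one searches for a walk.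

\begin{lemma}\label{lem:parity}
Let $G$ be locally $2$-colorable.
\begin{itemize}
\item[(a)] If $x\approx y$, then exactly one of $x\sim y$ and $x\mathrel{\#}y$ holds. Every $\approx$-class is the union of at most two $\sim$-classes.
\item[(b)] A set $H\subseteq V$ is $2$-homogeneous if and only if no $x,y\in H$ satisfy $x\mathrel{\#}y$, that is, if and only if $H$ is coherent.
\end{itemize}
\end{lemma}

\begin{proof}
In a $2$-colored graph the colors alternate along a walk, so the ends of an even walk have the same color and the ends of an odd walk have different colors.

(a) If $x\sim y$ and $x\mathrel{\#}y$, the vertices of the two walks form a finite set whose induced subgraph has no $2$-coloring. The $\approx$-class of $v$ is $\{x:x\sim v\}\cup\{x:x\mathrel{\#}v\}$, and the elements of the second set are pairwise $\sim$, because $x\mathrel{\#}v\mathrel{\#}y$ gives an even walk from $x$ to $y$.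

(b) If $x,y\in H$ and $x\mathrel{\#}y$, the vertex set of an odd walk from $x$ to $y$ has no $2$-coloring that gives $x$ and $y$ the same color. Conversely, suppose that $H$ contains no such pair and let $V_0\subseteq V$ be finite. Take a $2$-coloring of the subgraph induced by $V_0$. In each component of that subgraph that meets $H$, choose $h\in H$ and swap the two colors if necessary so that $h$ has color $0$. Any other $h'\in H$ in the component is joined to $h$ by a walk inside $V_0$, which is even, so $h'$ has color $0$. The second equivalence follows from (a).
\end{proof}

Two kinds of computable graphs have computable solutions. If some component is infinite, it includes an infinite $\sim$-class, which is c.e.\ and so has an infinite computable subset; that subset is coherent. If all components are finite and $\approx$ is decidable, choose vertices greedily from different components. What remains is the case of finite components that merge at unpredictable times, and there computable solutions can fail to exist.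

\begin{example}\label{ex:forest}
There is a computable forest $G$ on $\omega$ with finite components such that no infinite c.e.\ set is $2$-homogeneous. We build forests $G_s$ on $\{0,\dots,2s-1\}$ and let $G=\bigcup_sG_s$. At stage $s$, an index $e\le s$ \emph{requires attention} if it has not acted before and there are $x,y<2s$, listed in $W_e$ within $s$ steps, that lie in different components of $G_s$, both included in $[e,\infty)$. The forest $G_{s+1}$ has the new vertices $2s$ and $2s+1$. If some index requires attention, the least one \emph{acts} by adding the edges $\{x,2s\}$, $\{2s,2s+1\}$, $\{2s+1,y\}$ for its first such pair $x,y$. The edges whose larger end is $2s$ or $2s+1$ are decided at stage $s$, so $G$ is computable. Once a vertex $v$ is present, its component grows only when an index $e\le v$ acts, and each index acts at most once, so components are finite. Let $W_e$ be infinite. Only finitely many vertices lie in components of $G$ that meet $[0,e)$, so $W_e$ contains vertices from two different components of $G$ included in $[e,\infty)$. Then $e$ requires attention at all large stages until it acts, and smaller indices act at most $e$ times in all. So $e$ acts, and $W_e$ contains a pair $x\mathrel{\#}y$.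
\end{example}

The example suggests a positive answer to the question. It defeats every infinite $W_e$, and defeating every $W_e$ that exceeds a computable size bound would produce dnr functions.

\begin{lemma}\label{lem:immune}
Let $H$ be infinite and let $h$ be a total computable function such that $|W_e|\le h(e)$ whenever $W_e\subseteq H$. Then $H$ computes a dnr function.
\end{lemma}

\begin{proof}
Let $p$ be a total computable function such that $W_{p(e)}$ is the finite set with code $\Phi_e(e)$ if $\Phi_e(e){\downarrow}$, and empty otherwise. Let $f(e)$ be the code of the set of the first $h(p(e))+1$ elements of $H$. If $f(e)=\Phi_e(e)$, then $W_{p(e)}\subseteq H$ has more than $h(p(e))$ elements.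
\end{proof}

So one would like a computable, infinite, locally $2$-colorable $G$ and a computable $h$ such that every $W_e$ with more than $h(e)$ elements contains a pair $x\mathrel{\#}y$; every solution to $G$ would then compute a dnr function. The obstacle is that odd walks concatenate to even ones. A graph that joins many pairs is forced to create large sets of vertices in a single component.

\begin{lemma}\label{lem:double}
Let ${\sim}\subseteq{\approx}$ be equivalence relations on $V\subseteq\omega$ with $\approx$ being $\Sigma^0_1(Z)$. Suppose that no reservoir included in $V$ is coherent. Then for every $n$, every reservoir $X\subseteq V$ contains $2^n$ distinct elements that are pairwise $\approx$.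
\end{lemma}

\begin{proof}
We use induction on $n$, for all $X$ at once; the case $n=0$ asks for one element. Assume the claim for $n$. By Lemma~\ref{lem:search} there is a $Z$-computable sequence $P_0<P_1<\cdots$ of subsets of $X$, each consisting of $2^n$ pairwise $\approx$ elements. The reservoir $\{\min P_k:k\in\omega\}$ is not coherent, so it contains $x\approx y$ with $x\not\sim y$, and in particular $x\ne y$. Thus $\min P_k\approx\min P_l$ for some $k\neq l$, and $P_k\cup P_l$ consists of $2^{n+1}$ pairwise $\approx$ elements.
\end{proof}

Now no pair $(G,h)$ as above exists. If $G$ had an infinite computable $2$-homogeneous set, Lemma~\ref{lem:immune} would give a computable dnr function. If it has none, Lemmas~\ref{lem:double} and~\ref{lem:parity}(a) give, for each $n\ge 1$, a set of $2^{n-1}$ vertices that are pairwise $\sim$. Such sets can be found by search, so there is a total computable $q$ such that $W_{q(e)}$ consists of $h(e)+1$ pairwise $\sim$ vertices. The recursion theorem, which provides for every total computable $q$ an index $e$ with $W_e=W_{q(e)}$, yields a $W_e$ with more than $h(e)$ elements and no pair $x\mathrel{\#}y$.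

This argument rules out one way of coding. Theorem~\ref{thm:preserve} rules out all of them, with the same two tools: finite sets of pairwise $\sim$ vertices, whose coherence is confirmed by a finite search, and the step of choosing one representative from each set in a computable sequence and merging two sets whose representatives are related.

\section{Mathias forcing and where it breaks}\label{sec:mathias}

To make $Z\oplus H$ weak we must ensure, for each functional $\Gamma$, that $\Gamma^{Z\oplus H}$ is partial or agrees with $\Phi_e(e)$ at some $e$. The basic argument is visible for $\mathsf{COH}$, which we need for Theorem~\ref{thm:strong} in any case.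

\begin{lemma}\label{lem:coh}
Let $Z$ be weak, $(R_i)$ a $Z$-computable sequence of sets and $P$ a reservoir. Then there is an infinite $H\subseteq P$ that is cohesive for $(R_i)$ and such that $Z\oplus H$ is weak. In particular, $\mathsf{COH}$ preserves weakness.
\end{lemma}

\begin{proof}
A condition is a pair $(F,X)$ with $F\subseteq P$ finite, $X\subseteq P$ a reservoir, and every element of $F$ below $\min X$. It is extended by $(F',X')$ if $F\subseteq F'\subseteq F\cup X$ and $X'\subseteq X$. Starting from $(\emptyset,P)$ we build a sequence of conditions $(F_n,X_n)$, each extending the one before, and let $H=\bigcup_nF_n$; then $F_n\subseteq H\subseteq F_n\cup X_n$ for all $n$. Infinitely often we move $\min X$ from $X$ to $F$, so $H$ is infinite. For each $i$ we once replace $X$ by an infinite one of $X\cap R_i$ and $X\setminus R_i$, so $H$ is cohesive. For each $\Gamma$ we once ask, at the current condition $(F,X)$, whether for every $e$ some finite $E\subseteq X$ has $\Gamma^{Z\oplus(F\cup E)}(e){\downarrow}$.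

If not, fix $e$ for which no such $E$ exists and keep the condition. Then $\Gamma^{Z\oplus H}(e){\uparrow}$: a convergent computation with use $u$ would also converge on $F\cup E$ for $E=H\cap X\cap[0,u]$.

If so, Lemma~\ref{lem:hit} gives a finite $E\subseteq X$ and $e$ with $\Gamma^{Z\oplus(F\cup E)}(e)=\Phi_e(e){\downarrow}$. Extend to $(F\cup E,X\setminus[0,u])$, where $u$ is a use that bounds $F\cup E$. Then $H$ agrees with $F\cup E$ on $[0,u]$, so $\Gamma^{Z\oplus H}(e)=\Phi_e(e)$.
\end{proof}

The family of finite subsets of $X$ plays three roles in this proof. It is $Z$-c.e., so Lemma~\ref{lem:hit} applies. Each member may be added to $F$. And it contains every finite part of $H\setminus F$, so a negative answer forces divergence.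

For a graph, $F\cup E$ must be coherent. The family of all finite $E\subseteq X$ loses the second role. The family of coherent $E$ loses the first, since coherence asserts the absence of odd walks, which a search cannot confirm. The family of finite sets of pairwise $\sim$ vertices, which we shall call blocks, has the first two roles but loses the third: when components are finite, $H$ is a union of infinitely many blocks, and the statement that no single block added to $F$ makes $\Gamma$ converge says nothing, on its face, about two blocks. We therefore record the negative answer as a promise in the condition and show that the promise can be renewed each time a block is added.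

\section{Coherent sets that preserve weakness}\label{sec:core}

\begin{proposition}\label{prop:core}
Let $Z$ be weak, let $V\subseteq\omega$ be infinite and $Z$-computable, and let ${\sim}\subseteq{\approx}$ be equivalence relations on $V$ with $\sim$ being $\Sigma^0_1(Z)$. Assume:
\begin{itemize}
\item[(P1)] every $\approx$-class is finite;
\item[(P2)] every infinite $Z$-computable $X\subseteq V$ contains distinct $x,y$ with $x\sim y$.
\end{itemize}
Then there is an infinite coherent $H\subseteq V$ such that $Z\oplus H$ is weak.
\end{proposition}

Fix data as in the proposition. In this section reservoirs are subsets of $V$, and $U$ denotes a $Z$-c.e.\ family of finite subsets of $V$. A \emph{block} is a finite, possibly empty, set $B\subseteq V$ whose elements are pairwise $\sim$. The family of blocks is $Z$-c.e., and subsets of blocks are blocks. Blocks can be \emph{glued}: if $B^1,\dots,B^m$ are blocks and elements $b^l\in B^l$ are pairwise $\sim$, then $B^1\cup\dots\cup B^m$ is a block, by transitivity of $\sim$.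

\begin{definition}\label{def:cond}
A \emph{condition} is a triple $(F,X,U)$ with $X$ a reservoir and $F\subseteq V$ finite and coherent, such that
\begin{itemize}
\item[(C1)] no element of $X$ is $\approx$ to an element of $F$;
\item[(C2)] $F\cup B\notin U$ for every block $B\subseteq X$, including $B=\emptyset$.
\end{itemize}
The condition $(F',X',U')$ \emph{extends} $(F,X,U)$ if $F\subseteq F'\subseteq F\cup X$, $X'\subseteq X$ and $U'\supseteq U$.
\end{definition}

Clause (C1) makes $F\cup B$ coherent for every block $B\subseteq X$: two $\approx$-related elements of $F\cup B$ lie both in $F$ or both in $B$. Clause (C2) is the promise; $U$ collects the finite oracles on which a computation converges that we have decided to keep divergent. Shrinking $X$ to a smaller reservoir preserves both clauses.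

\subsection*{The smallest case}
Let $F=\emptyset$, let $U$ consist of two-element sets, and let $X$ be a reservoir. Then (C2) says that no pair $\{x,y\}\subseteq X$ with $x\sim y$ is in $U$. To put a first element into $F$ and keep the promise, we need $x\in X$ and a reservoir $Y\subseteq X$ with $\{x,y\}\notin U$ for all $y\in Y$. Nothing in (C2) speaks of pairs with $x\not\sim y$, yet such $x$ and $Y$ exist.

Suppose not. For $x\in X$ the set $N(x)=\{y:\{x,y\}\in U\}$ is $Z$-c.e.\ and meets every reservoir $Y\subseteq X$. It meets every tail of $Y$, so $N(x)\cap Y$ is infinite and includes a reservoir. By induction, $N(x_0)\cap\dots\cap N(x_n)\cap X$ includes a reservoir for any $x_0,\dots,x_n\in X$. A search therefore produces a $Z$-computable sequence $x_0<x_1<\cdots$ in $X$ with $\{x_i,x_j\}\in U$ for all $i<j$. By (P2) there are $i<j$ with $x_i\sim x_j$, and the block $\{x_i,x_j\}\in U$ violates (C2).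

We cannot predict which two terms of the sequence are $\sim$-related, so we arrange that every pair breaks the promise and let (P2) choose. In general the terms are blocks, and a later term must break the promise together with each earlier one.

\subsection*{Unavoidable families}
A family $\mathcal P$ of blocks is \emph{unavoidable in $X$} if every reservoir $Y\subseteq X$ has a subset in $\mathcal P$. In the smallest case the families of singletons from $N(x)$ were unavoidable, and we intersected them. Two unavoidable families of larger blocks may be disjoint, so we ask instead for one block that includes a member of each.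

\begin{lemma}\label{lem:amalg}
Let $X$ be a reservoir and let $\mathcal P_1,\dots,\mathcal P_k$ be $Z$-c.e.\ families of blocks, each unavoidable in $X$. Then the family of nonempty blocks that include a member of $\mathcal P_i$ for every $i\le k$ is $Z$-c.e.\ and unavoidable in $X$.
\end{lemma}

\begin{proof}
The family is $Z$-c.e.\ because a finite set has finitely many subsets. We prove unavoidability by induction on $k$. For $k=0$ every singleton belongs to the family. Let $\mathcal P_1,\dots,\mathcal P_{k+1}$ be given, let $\mathcal Q$ be the family obtained from $\mathcal P_1,\dots,\mathcal P_k$, and let $Y\subseteq X$ be a reservoir. By induction every tail of $Y$ has a subset in $\mathcal Q$, so Lemma~\ref{lem:search} gives a $Z$-computable sequence $B^0<B^1<\cdots$ of subsets of $Y$ in $\mathcal Q$. The set $\{\min B^l:l\in\omega\}$ is a reservoir included in $X$, so it has a subset $D\in\mathcal P_{k+1}$. If $D=\emptyset$, the block $B^0$ is as required. Otherwise let $B$ be the union of the $B^l$ with $\min B^l\in D$. Since the elements of $D$ are pairwise $\sim$, gluing shows that $B$ is a block. It is included in $Y$, it includes $D$, and it includes some $B^l\in\mathcal Q$, hence a member of each $\mathcal P_i$ with $i\le k$.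
\end{proof}

\begin{lemma}\label{lem:extend}
Let $(F,X,U)$ be a condition and let $\mathcal D$ be a $Z$-c.e.\ family of nonempty blocks that is unavoidable in $X$. Then there are $D\in\mathcal D$ and a reservoir $Y$ such that $(F\cup D,Y,U)$ is a condition extending $(F,X,U)$, with $D\subseteq X$.
\end{lemma}

\begin{proof}
For a finite set $D$ let $\mathcal P_D$ be the family of blocks $B$ with $F\cup D\cup B\in U$. It is $Z$-c.e., uniformly in $D$. We claim that $\mathcal P_D$ is not unavoidable in $X$ for some $D\in\mathcal D$ with $D\subseteq X$.

Suppose otherwise. We build, computably in $Z$, nonempty blocks $S_0<S_1<\cdots$ included in $X$ and sets $D_n\in\mathcal D$ with $D_n\subseteq S_n$, such that $S_n$ includes a member of $\mathcal P_{D_i}$ for every $i<n$. Let $S_i,D_i$ be given for $i<n$. Each $D_i$ is a member of $\mathcal D$ included in $X$, so the families $\mathcal P_{D_0},\dots,\mathcal P_{D_{n-1}}$ and $\mathcal D$ are unavoidable in $X$. By Lemma~\ref{lem:amalg}, the part of $X$ above $S_{n-1}$ (all of $X$ if $n=0$) includes a nonempty block that includes a member of each. So a pair $(S_n,D_n)$ exists. The requirements on it are $\Sigma^0_1(Z)$, uniformly in the earlier pairs, so a search finds one.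

The set $\{\min S_n:n\in\omega\}$ is a reservoir. By (P2) there are $i<j$ with $\min S_i\sim\min S_j$, so $S_i\cup S_j$ is a block. Choose $B\subseteq S_j$ in $\mathcal P_{D_i}$. Then $D_i\cup B\subseteq S_i\cup S_j$ is a block included in $X$, and $F\cup(D_i\cup B)\in U$. This contradicts (C2) and proves the claim.

Fix $D$ as in the claim and a reservoir $Y_0\subseteq X$ with no subset in $\mathcal P_D$, so that $F\cup D\cup B\notin U$ for every block $B\subseteq Y_0$. Let $Y$ be $Y_0$ minus the $\approx$-classes of the elements of $D$. By (P1) finitely many elements are removed, so $Y$ is a reservoir. The set $F\cup D$ is coherent because $D$ is a block included in $X$, and (C1) holds because $Y\subseteq X$ avoids the $\approx$-classes of the elements of $F$ and of $D$.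
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Starting from $(\emptyset,V,\emptyset)$ we build a sequence of conditions $(F_n,X_n,U_n)$, each extending the one before, by applying Step~A infinitely often and Step~B once for each functional $\Gamma$. Let $(F,X,U)$ be the current condition.

\emph{Step A.} The family of singletons of elements of $V$ is unavoidable in $X$. Lemma~\ref{lem:extend} gives an extension $(F\cup\{x\},Y,U)$ with $x\in X$, and $x\notin F$ by (C1).

\emph{Step B for $\Gamma$.} Let $U_e$ be the $Z$-c.e.\ family of finite $L\subseteq V$ with $\Gamma^{Z\oplus L}(e){\downarrow}$.

\emph{Case 1: there are $e$ and a reservoir $Y\subseteq X$ with $F\cup B\notin U_e$ for every block $B\subseteq Y$.} Extend to $(F,Y,U\cup U_e)$, which satisfies (C2) because $F\cup B\notin U$ as well.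

\emph{Case 2: otherwise.} For every $e$ and every reservoir $Y\subseteq X$ some block $B\subseteq Y$ has $\Gamma^{Z\oplus(F\cup B)}(e){\downarrow}$. We may take $B\neq\emptyset$: if the empty block works, so does $\{y\}$ for any $y\in Y$ above a use. Let $\mathcal D$ be the $Z$-c.e.\ family of nonempty blocks $D$ such that $\Gamma^{Z\oplus(F\cup D)}(e){\downarrow}=\Phi_e(e){\downarrow}$ for some $e$. For each reservoir $Y\subseteq X$, Lemma~\ref{lem:hit} applied to the family of nonempty blocks included in $Y$ gives a subset of $Y$ in $\mathcal D$. So $\mathcal D$ is unavoidable in $X$. One member of $\mathcal D$ would not suffice, since adding it to $F$ might break the promise $U$; this is why Case~1 is allowed to shrink the reservoir, so that Case~2 holds in all of them. Lemma~\ref{lem:extend} gives an extension $(F\cup D,Y,U)$ with $D\in\mathcal D$. Let $e$ witness $D\in\mathcal D$, with use $u$, and extend to $(F\cup D,Y\setminus[0,u],U)$.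

\emph{Verification.} Let $H=\bigcup_nF_n$. It is infinite by Step~A and coherent because every $F_n$ is. The definition of extension gives $F_n\subseteq H\subseteq F_n\cup X_n$ for all $n$. Let $\Gamma$ be a functional. If its step was in Case~2, then $H$ agrees with $F\cup D$ on $[0,u]$, so $\Gamma^{Z\oplus H}(e)=\Phi_e(e)$. If its step was in Case~1 with the number $e$, suppose that $\Gamma^{Z\oplus H}(e){\downarrow}$ with use $u$. For all large $n$ we have $F_n\cap[0,u]=H\cap[0,u]$ and $U_e\subseteq U_n$, so $F_n\in U_n$, contradicting (C2) with $B=\emptyset$. So $\Gamma^{Z\oplus H}$ is not total. In neither case is $\Gamma^{Z\oplus H}$ a dnr function.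
\end{proof}

\begin{remark}\label{rem:hyp}
Hypothesis (P1) is used only to remove $\approx$-classes from a reservoir. A finite set is removed each time, which is why no effectiveness of $\approx$ is needed. Hypothesis (P2) is used only to merge $S_i$ and $S_j$. That $\sim$ is $\Sigma^0_1(Z)$ makes every search for blocks effective. Neither (P1) nor (P2) can be dropped.

For (P2), let $Z=\emptyset$, $V=\omega$, and let $\sim$ be equality. For $e=0,1,\dots$ in turn, if $|W_e|\ge2e+2$, choose two elements of $W_e$ outside the at most $2e$ elements chosen before, and declare them $\approx$. The $\approx$-classes have at most two elements, and a coherent $H$ includes no $W_e$ with more than $2e+1$ elements. By Lemma~\ref{lem:immune} every infinite coherent set computes a dnr function.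

For (P1), let $\sim$ be the even-walk relation of the forest in Example~\ref{ex:forest}. It satisfies (P2) with $Z=\emptyset$: by Lemma~\ref{lem:double} every reservoir contains four vertices of one component, two of which are $\sim$. Replace $\approx$ by $V\times V$. A coherent set then lies in a single $\sim$-class and is finite.
\end{remark}

\section{Proof of Theorems~\ref{thm:preserve} and~\ref{thm:model}}\label{sec:graphs}

For graphs, (P1) and (P2) need not hold, but they fail only when a $Z$-computable solution exists. The argument uses just the bound on the number of $\sim$-classes in an $\approx$-class, so we state it in the form that also serves finite groups.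

\begin{proposition}\label{prop:bounded}
Let $Z$ be weak, let $V\subseteq\omega$ be infinite and $Z$-computable, and let ${\sim}\subseteq{\approx}$ be $\Sigma^0_1(Z)$ equivalence relations on $V$. Suppose that for some $N\in\omega$ every $\approx$-class is the union of at most $N$ $\sim$-classes. Then there is an infinite coherent $H\subseteq V$ such that $Z\oplus H$ is weak.
\end{proposition}

\begin{proof}
If some reservoir $H\subseteq V$ is coherent, then $Z\oplus H\le_TZ$ is weak. Assume that none is. An infinite $\approx$-class would include an infinite $\sim$-class; this class is $Z$-c.e., so it would include a reservoir, and that reservoir would be coherent. Hence (P1) holds. For (P2), take $n$ with $2^n>N$. By Lemma~\ref{lem:double} every reservoir $X\subseteq V$ contains $2^n$ elements of one $\approx$-class, and two of them lie in the same $\sim$-class. Proposition~\ref{prop:core} applies.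
\end{proof}

The first example in Remark~\ref{rem:hyp} has $N=2$, so here the hypothesis that $\approx$ is $\Sigma^0_1(Z)$ cannot be dropped.

\begin{proof}[Proof of Theorem~\ref{thm:preserve}]
The relations $\sim$ and $\approx$ of Section~\ref{sec:parity} are $\Sigma^0_1(Z)$, and Lemma~\ref{lem:parity}(a) gives the bound $N=2$. Proposition~\ref{prop:bounded} yields an infinite coherent $H$ with $Z\oplus H$ weak, and $H$ is $2$-homogeneous by Lemma~\ref{lem:parity}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Local $2$-colorability and $2$-homogeneity quantify only over finite sets and finite colorings, so $\mathsf{RCOLOR}_2$ is a problem in the sense of Section~\ref{sec:background}. It preserves weakness by Theorem~\ref{thm:preserve}. Apply Lemma~\ref{lem:ideal}.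
\end{proof}

\section{Finite groups, chains and antichains}\label{sec:strong}

\subsection*{Constraints in a finite group}
A constraint $(x,g,y)$ determines $c(y)$ from $c(x)$, as an edge does in a $2$-coloring. The parity of a walk is replaced by the product of the group elements along it, and swapping colors by left multiplication.

If a finite set $C_0$ of constraints is satisfied by a map $c$ that is constant on $H$ with value $k$, we may reset $c$ to $k$ at all vertices not mentioned in $C_0$. The new map is given by finite data and is computable from $V$. So finite satisfiability and homogeneity can be expressed by quantifying over finite partial maps, they mean the same in every $\omega$-model of $\mathsf{RCA}_0$ as in reality, and $\mathsf{RGAIN}$ is a problem with instances $(K,V,C)$.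

\begin{lemma}\label{lem:gain}
Let $Z$ be weak, $K$ a finite group, $V$ a reservoir, and $C$ a finitely satisfiable $Z$-c.e.\ set of constraints on $V$. Then there is an infinite homogeneous $H$ for $C$ with $Z\oplus H$ weak. In particular, $\mathsf{RGAIN}$ preserves weakness.
\end{lemma}

\begin{proof}
Let $x\to^gy$ be the smallest relation on $V\times K\times V$ that contains $C$ and satisfies three rules: $x\to^1x$; if $x\to^gy$ then $y\to^{g^{-1}}x$; if $x\to^gy$ and $y\to^{g'}z$ then $x\to^{gg'}z$. It is $\Sigma^0_1(Z)$, since one can search for a derivation. A derivation of $x\to^gy$ uses a finite $C_0\subseteq C$, and induction on the derivation shows that every $c$ satisfying $C_0$ has $c(y)=c(x)g$. If $x\to^gy$ and $x\to^{g'}y$, a map $c$ satisfying the constraints of both derivations has $c(x)g=c(x)g'$, so $g=g'$. This is where finite satisfiability is used.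

Let $x\approx y$ if $x\to^gy$ for some $g$, and $x\sim y$ if $x\to^1y$. By the three rules these are equivalence relations, and they are $\Sigma^0_1(Z)$. The $\approx$-class of $v$ is the union of the $|K|$ sets $\{x:v\to^gx\}$. If $v\to^gx$ and $v\to^gy$, then $x\to^{g^{-1}g}y$, so $x\sim y$. Hence the class is the union of at most $|K|$ $\sim$-classes; this is where finiteness of $K$ is used. Proposition~\ref{prop:bounded} gives an infinite coherent $H$ with $Z\oplus H$ weak.

It remains to show that $H$ is homogeneous. Let $C_0\subseteq C$ be finite and let $c$ satisfy $C_0$. Consider the graph on the vertices mentioned in $C_0$ that joins $x$ and $y$ when some $(x,g,y)$ is in $C_0$. In each component that meets $H$, choose $h\in H$ and multiply $c$ on the left by $c(h)^{-1}$ throughout the component. Give all unmentioned vertices the value $1$. The new map $c'$ satisfies $C_0$, since both ends of a constraint lie in one component and $c(y)=c(x)g$ implies $kc(y)=kc(x)g$. Let $h'\in H$ lie in the component of a chosen $h$. A path from $h$ to $h'$ gives a derivation of $h\to^gh'$ from $C_0$ for some $g$, so $c'(h')=c'(h)g=g$. By coherence $h\to^1h'$, and by uniqueness $g=1$. So $c'$ has the constant value $1$ on $H$.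
\end{proof}

\subsection*{Partial orders}
An infinite partial order $(P,<_P)$ is \emph{stable} if every $x\in P$ belongs to one of the sets
\begin{align*}
A^{<}&=\{x\in P: x<_Py\text{ for all but finitely many }y\in P\},\\
A^{>}&=\{x\in P: y<_Px\text{ for all but finitely many }y\in P\},\\
A^{|}&=\{x\in P: x\text{ is incomparable with all but finitely many }y\in P\},
\end{align*}
which are pairwise disjoint. A set $\tau\subseteq P$ is \emph{ascending} if $a<b$ implies $a<_Pb$ for $a,b\in\tau$. The difficulty of Section~\ref{sec:mathias} returns in a milder form. Finite ascending sets can be found by search, but we can continue such a set safely only if its top element is in $A^<$, which a search cannot confirm. The remedy is to run the search infinitely often: if it never returns a top element in $A^<$, the top elements form a reservoir disjoint from $A^<$.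

\begin{lemma}\label{lem:ascend}
Let $Z$ be weak, let $(P,<_P)\le_TZ$ be an infinite stable partial order, and let $Y\subseteq P$ be a reservoir with $Y\cap A^<$ infinite. Then there is an infinite chain $H\subseteq Y$ with $Z\oplus H$ weak, or there is a reservoir $T\subseteq Y\setminus A^<$.
\end{lemma}

\begin{proof}
Assume that no reservoir is included in $Y\setminus A^<$. A condition is a pair $(\sigma,n)$ with $\sigma\subseteq Y\cap[0,n]$ ascending, such that either $\sigma=\emptyset$ or $\max\sigma<_Py$ for all $y\in Y$ with $y>n$. It is extended by $(\sigma',n')$ if $n'\ge n$, $\sigma\subseteq\sigma'$ and all elements of $\sigma'\setminus\sigma$ exceed $n$. Let $\tau$ range over the $Z$-computable family of nonempty finite ascending subsets of $Y$. If $\min\tau>n$, then $\sigma\cup\tau$ is ascending, because each element of $\sigma$ is $\le_P\max\sigma$ and $\max\sigma<_Py$ for $y\in\tau$. If moreover $\max\tau\in A^<$, then $(\sigma\cup\tau,n')$ is an extension of $(\sigma,n)$ for all large $n'$.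

Starting from $(\emptyset,0)$ we build a sequence of conditions, each extending the one before, and let $H$ be the union of the first coordinates. Infinitely often we extend by $\tau=\{x\}$ with $x\in Y\cap A^<$ and $x>n$, so $H$ is an infinite ascending set, hence a chain. Each $\Gamma$ is treated once, at a condition $(\sigma,n)$.

\emph{Case 1: there are $e$ and $n'\ge n$ such that no $\tau$ with $\min\tau>n'$ has $\Gamma^{Z\oplus(\sigma\cup\tau)}(e){\downarrow}$.} Extend to $(\sigma,n')$. If $\Gamma^{Z\oplus H}(e){\downarrow}$ with use $u$, let $\tau$ be a nonempty finite initial segment of $H\setminus\sigma$ that contains all its elements up to $u$. Then $\min\tau>n'$ and the computation converges on $\sigma\cup\tau$, a contradiction. So $\Gamma^{Z\oplus H}$ is not total.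

\emph{Case 2: otherwise.} For every $n'\ge n$, Lemma~\ref{lem:hit} gives $\tau$ with $\min\tau>n'$ and $e$ with $\Gamma^{Z\oplus(\sigma\cup\tau)}(e){\downarrow}=\Phi_e(e){\downarrow}$. This property of $\tau$ is $\Sigma^0_1(Z)$, so Lemma~\ref{lem:search} gives a $Z$-computable sequence $\tau_0<\tau_1<\cdots$ of such sets inside $Y\setminus[0,n]$. The reservoir $\{\max\tau_k:k\in\omega\}$ is not included in $Y\setminus A^<$, so $\max\tau_k\in A^<$ for some $k$. Extend to $(\sigma\cup\tau_k,n'')$ with $n''$ large and at least a use of the computation for $\tau_k$. Then $\Gamma^{Z\oplus H}(e)=\Phi_e(e)$ for the witness $e$.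
\end{proof}

\begin{lemma}\label{lem:cac}
$\mathsf{CAC}$ preserves weakness.
\end{lemma}

\begin{proof}
Let $Z$ be weak and $(P,<_P)\le_TZ$ an infinite partial order. Lemma~\ref{lem:coh} gives an infinite $P'\subseteq P$ with $Z'=Z\oplus P'$ weak that is cohesive for the sets $\{y\in P:x<_Py\}$ and $\{y\in P:y<_Px\}$, $x\in P$. For each $x\in P'$, all but finitely many elements of $P'$ lie in the first set, or in the second, or outside both, so $(P',<_P)$ is stable. A chain or antichain $H$ of $P'$ is one of $P$, and if $Z'\oplus H$ is weak then so is $Z\oplus H$. Replacing $P,Z$ by $P',Z'$, we may assume that $P$ is stable. We may also assume that no reservoir is an antichain, since such a reservoir is a solution $H$ with $Z\oplus H\le_TZ$.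

No reservoir $Y\subseteq P$ is included in $A^{|}$. Otherwise choose $y_0<y_1<\cdots$ in $Y$, each the least element of $Y$ above its predecessors and incomparable with them; it exists because each predecessor is in $A^{|}$. This would be a $Z$-computable infinite antichain. Since removing a finite set from a reservoir leaves a reservoir, $Y\setminus A^{|}$ is infinite for every reservoir $Y\subseteq P$.

In particular $A^<\cup A^>$ is infinite. Reversing the order exchanges $A^<$ and $A^>$ and keeps $A^{|}$, the chains and the antichains, so we may assume that $A^<$ is infinite. Lemma~\ref{lem:ascend} with $Y=P$ gives the required chain or a reservoir $T\subseteq P\setminus A^<$. In the second case $T\cap A^>=T\setminus A^{|}$ is infinite, so Lemma~\ref{lem:ascend} applies to the reversed order with $Y=T$. It gives the required chain or a reservoir $T'\subseteq T\setminus A^>$. The latter is impossible, since $T'$ would be included in $A^{|}$.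
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The problems $\mathsf{RGAIN}$, $\mathsf{COH}$ and $\mathsf{CAC}$ preserve weakness by Lemmas~\ref{lem:gain}, \ref{lem:coh} and~\ref{lem:cac}, so Lemma~\ref{lem:ideal} gives the model $(\omega,\mathcal M)$ and the unprovability. To see that it satisfies $\mathsf{RCOLOR}_2$, let $G=(V,E)\in\mathcal M$ be infinite and locally $2$-colorable, and let $C=\{(x,-1,y):\{x,y\}\in E\}\in\mathcal M$ with $K=\{1,-1\}$. A finite subset of $C$ mentions a finite set $V_0$ of vertices, and a $2$-coloring of the subgraph induced by $V_0$, extended arbitrarily to $V$, satisfies it; so $C$ is finitely satisfiable. Let $H\in\mathcal M$ be infinite and homogeneous for $C$. For finite $V_0\subseteq V$, a map that is constant on $H$ and satisfies the finitely many constraints given by the edges inside $V_0$ restricts to a $2$-coloring of the induced subgraph that is constant on $V_0\cap H$. So $H$ is $2$-homogeneous for $G$.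
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPS}
Laurent Bienvenu, Ludovic Patey, Paul Shafer,
\emph{On the logical strengths of partial solutions to mathematical problems},
Trans. London Math. Soc. 2017; arXiv:1411.5874 (2014).

\bibitem{Flood}
Flood,
\emph{Reverse mathematics and a Ramsey-type K\"onig's lemma},
J. Symb. Logic 2012.

\bibitem{Patey}
Patey,
\emph{Ramsey-type graph coloring and diagonal non-computability},
Arch. Math. Logic 2015.

\end{thebibliography}
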